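\title{Unique sum-of-squares representations\\ for random trace-free quadratic forms}

\begin{abstract}
Let $q_1,\dots,q_m$ be independent Gaussian trace-free quadratic forms in $n$ variables. We prove that for $m=n$ the quartic form $q_1^2+\dots+q_n^2$ has exactly one positive semidefinite Gram matrix with probability tending to $1$ as $n\to\infty$, which confirms a conjecture from a paper of Blomenhofer. Uniqueness persists, with probability at least $1-e^{-c'n^2}$, for all $m\le cn^2$, and it fails almost surely when $n\ge6$ and $m\ge n^2/6+n/2$. Uniqueness is certified by a linear form on quartics, obtained by projecting the Gaussian integral onto the forms that vanish on all products $q_ip$. Its positivity follows from random matrix estimates and, for $m$ of order $n^2$, from a localized concentration inequality combined with a continuation argument.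
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X=(X_1,\dots,X_n)$, let $\mathbb R[X]_d$ be the space of real forms of degree $d$ in $X$, and let $v(X)$ be the column vector of all monomials of degree $2$. A \emph{Gram matrix} of $f\in\mathbb R[X]_4$ is a positive semidefinite symmetric matrix $Z$ with $f=v(X)^TZ\,v(X)$. The convex set of all Gram matrices of $f$ is its \emph{Gram spectrahedron}. It records the ways of writing $f$ as a sum of squares: a representation $f=\sum_l p_l^2$ with $p_l=c_l^Tv(X)$ gives the Gram matrix $\sum_l c_lc_l^T$, every Gram matrix arises in this way, and two lists of vectors $c_l$ of the same length give the same matrix exactly when they differ by an orthogonal transformation. A sum of squares $f$ is \emph{uniquely representable} if its Gram spectrahedron is a single point, that is, if any two representations of $f$ as a sum of squares of quadratic forms differ, after padding with zeros, by an orthogonal transformation.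

Two examples show what helps and what hurts. The form $(X_1^2-X_2^2)^2$ in two variables is uniquely representable: if it equals $\sum_lp_l^2$, then each $p_l$ vanishes at $(1,1)$ and $(1,-1)$ and is therefore a multiple of $X_1^2-X_2^2$. On the other hand, for $n\ge2$,
\[
(X_1^2+\dots+X_n^2)^2=\sum_iX_i^4+\sum_{i<j}(\sqrt2X_iX_j)^2
\]
has a Gram matrix of rank one and a Gram matrix of full rank, and by a linear change of variables the square of any definite quadratic form is not uniquely representable. So real zeros favor uniqueness and definite forms destroy it. This makes it natural to work with trace-free forms, since every nonzero form in their span is indefinite.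

A random quadratic form $q$ is \emph{Gaussian trace-free} if
\[
q=X^T\Big(A-\tfrac1n\operatorname{tr}(A)I\Big)X,
\]
where $A\in\mathbb R^{n\times n}$ has independent $\mathcal N(0,1)$ entries. Let $p_{n,m}$ be the probability that $\sum_{i=1}^mq_i^2$ is uniquely representable when $q_1,\dots,q_m$ are independent Gaussian trace-free forms in $n$ variables, and put $p_n=p_{n,n}$. (This event, like the other events of unique representability below, is semialgebraic by the Tarski--Seidenberg theorem, hence measurable.) The conjecture posed in \cite{Blo} is that $p_n\to1$ as $n\to\infty$.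

For $m\ge n\ge2$ the argument with real zeros is unavailable, because almost surely $q_1,\dots,q_m$ have no common zero on the unit sphere. Indeed, let $D$ be the dimension of the space of trace-free forms. For a unit vector $x$ the map $q\mapsto q(x)$ is a nonzero functional on this space, so the tuples $(x,q_1,\dots,q_m)$ with $q_1(x)=\dots=q_m(x)=0$ form a manifold of dimension $n-1+m(D-1)<mD$, whose projection to the space of $m$-tuples of forms is a null set. Thus $f=\sum q_i^2$ is strictly positive on the sphere. What can replace evaluation at a zero is a linear form $L$ on $\mathbb R[X]_4$ that is nonnegative on squares and vanishes on all products $q_ip$ with $p\in\mathbb R[X]_2$. These products span a subspace of dimension at most $m\binom{n+1}2\approx mn^2/2$ in a space of dimension $\binom{n+3}4\approx n^4/24$. For $m=n$ the vanishing conditions are a negligible fraction of the dimension, and the two numbers become comparable only when $m$ is of order $n^2$. One would therefore guess that uniqueness holds for $m=n$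 and breaks down at $m\asymp n^2$. This is what we prove.

\begin{theorem}\label{thm:main}
$p_n\to1$ as $n\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:quad}
There are absolute constants $c,c',n_0>0$ such that $p_{n,m}\ge1-e^{-c'n^2}$ whenever $n\ge n_0$ and $1\le m\le cn^2$. More precisely, with probability at least $1-e^{-c'n^2}$, every sum of squares of elements of $\operatorname{span}(q_1,\dots,q_m)$ is uniquely representable.
\end{theorem}

\begin{theorem}\label{thm:converse}
If $n\ge6$ and $m\ge\frac{n^2}6+\frac n2$, then $p_{n,m}=0$.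
\end{theorem}

Theorems \ref{thm:quad} and \ref{thm:converse} show that the transition takes place at $m\asymp n^2$. Theorem \ref{thm:quad} contains Theorem \ref{thm:main}, with the rate $p_n\ge1-e^{-c'n^2}$ for large $n$, but Theorem \ref{thm:main} has a much shorter proof, which we give first.

Section \ref{sec:dual} makes the role of $L$ precise and proves Theorem \ref{thm:converse}: when no nonzero $L$ vanishes on the products $q_ip$, uniqueness fails. Section \ref{sec:cert} constructs $L$ for an arbitrary space of trace-free forms and reduces its positivity to bounds on three operator norms. Section \ref{sec:random} estimates these norms for Gaussian forms and proves Theorem \ref{thm:main}. Section \ref{sec:quad} proves Theorem \ref{thm:quad}.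

\section{Dual certificates and the obstruction for large $m$}\label{sec:dual}

For a subspace $U\subset\mathbb R[X]_2$ let $U\cdot\mathbb R[X]_2$ be the span of all products $qp$ with $q\in U$, $p\in\mathbb R[X]_2$.

\begin{lemma}[Certificate]\label{lem:cert}
Let $q_1,\dots,q_m$ be a basis of $U\subset\mathbb R[X]_2$. Suppose that
\begin{enumerate}
\item[(i)] the products $q_iq_j$, $i\le j$, are linearly independent;
\item[(ii)] there is a linear form $L$ on $\mathbb R[X]_4$ that vanishes on $U\cdot\mathbb R[X]_2$ and satisfies $L(p^2)>0$ for all $p\in\mathbb R[X]_2\setminus U$.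
\end{enumerate}
Then every sum of squares of elements of $U$ is uniquely representable.
\end{lemma}

\begin{proof}
Let $f$ be such a sum; then $L(f)=0$. Let $Z=\sum_lc_lc_l^T$ be a Gram matrix of $f$ and $p_l=c_l^Tv(X)$, so that $f=\sum_lp_l^2$. The numbers $L(p_l^2)$ are nonnegative and add up to $0$, so all $p_l$ lie in $U$ by (ii). Hence $Z=\sum_{i,j}a_{ij}\hat q_i\hat q_j^{\,T}$, where $\hat q_i$ is the coefficient vector of $q_i$ and $a$ is symmetric, and $f=\sum_{i,j}a_{ij}q_iq_j$. By (i), $f$ determines $a$, and so it determines $Z$.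
\end{proof}

Condition (ii) confines every representation to $U$, and (i) excludes two different representations inside $U$. The next lemma goes the other way: without a nonzero linear form vanishing on $U\cdot\mathbb R[X]_2$ there is no uniqueness.

\begin{lemma}[Obstruction]\label{lem:obstr}
Let $n\ge2$ and let $q_1,\dots,q_m$ span $U\subset\mathbb R[X]_2$. If $U\cdot\mathbb R[X]_2=\mathbb R[X]_4$, then $f=\sum_iq_i^2$ has infinitely many Gram matrices.
\end{lemma}

\begin{proof}
Let $\Sigma\subset\mathbb R[X]_4$ be the convex cone of sums of squares of quadratic forms. It spans $\mathbb R[X]_4$, since $4pr=(p+r)^2-(p-r)^2$, so it has nonempty interior. Suppose that $f$ lies on the boundary of $\Sigma$. A supporting hyperplane at $f$ gives a linear form $L\ne0$ with $L\ge0$ on $\Sigma$ and $L(f)=0$. Then $L(q_i^2)=0$ for all $i$. The bilinear form $(p,r)\mapsto L(pr)$ on $\mathbb R[X]_2$ is positive semidefinite, so the Cauchy--Schwarz inequality gives $L(q_ip)=0$ for all $p$. Thus $L$ vanishes on $U\cdot\mathbb R[X]_2=\mathbb R[X]_4$,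 a contradiction.

So $f$ is an interior point of $\Sigma$, and $f-\lambda\,v(X)^Tv(X)\in\Sigma$ for some $\lambda>0$. Adding $\lambda I$ to a Gram matrix of this form gives a positive definite Gram matrix $Z$ of $f$. The relation $X_1^2\cdot X_2^2-(X_1X_2)^2=0$ gives a nonzero symmetric matrix $Z_0$ with $v(X)^TZ_0v(X)=0$, and $Z+sZ_0$ is a Gram matrix of $f$ for all small $s$.
\end{proof}

For $n=m=2$ the forms $q_1,q_2$ almost surely span the space of all trace-free forms, with basis $X_1^2-X_2^2$, $X_1X_2$. The products $X_1^3X_2$, $X_1^2X_2^2$, $X_1X_2^3$, $X_1^4-X_1^2X_2^2$, $X_1^2X_2^2-X_2^4$ span $\mathbb R[X]_4$, so $p_2=0$. Theorem \ref{thm:main} is thus a statement about large $n$.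

\begin{lemma}[Monotonicity]\label{lem:mono}
For fixed $n$, $p_{n,m}$ is nonincreasing in $m$.
\end{lemma}

\begin{proof}
Adding a Gram matrix of $q_{m+1}^2$ to two different Gram matrices of $\sum_{i\le m}q_i^2$ gives two different Gram matrices of $\sum_{i\le m+1}q_i^2$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:converse}]
The hypothesis of Lemma \ref{lem:obstr} says that the linear map $(p_1,\dots,p_m)\mapsto\sum_iq_ip_i$ is onto $\mathbb R[X]_4$, that is, one of its maximal minors, a polynomial in the coefficients of the $q_i$, is nonzero. A nonzero polynomial vanishes only on a null set, and the law of $(q_1,\dots,q_m)$ has a density on the space of $m$-tuples of trace-free forms. So one trace-free $m_0$-tuple with $U\cdot\mathbb R[X]_2=\mathbb R[X]_4$ gives $p_{n,m_0}=0$, and then $p_{n,m}=0$ for all $m\ge m_0$ by Lemma \ref{lem:mono}. It remains to find such a tuple with $m_0\le\frac{n^2}6+\frac n2$.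

Split $\{1,\dots,n\}$ into three classes whose sizes $n_1,n_2,n_3$ differ by at most one; each class has at least two elements because $n\ge6$. Take the forms $X_iX_j$ with $i\ne j$ in the same class, and the forms $X_i^2-X_{i+1}^2$ for $1\le i<n$, which stand in for the squares $X_i^2$ and are trace-free. We have $\sum_an_a^2=n^2/3$ if $3\mid n$ and $\sum_an_a^2=(n^2+2)/3$ otherwise, so the number of forms is
\[
m_0=n-1+\sum_{a=1}^3\binom{n_a}2\le n-1+\frac12\Big(\frac{n^2+2}3-n\Big)\le\frac{n^2}6+\frac n2 .
\]
Write $\equiv$ for congruence modulo $U\cdot\mathbb R[X]_2$. Then $X_i^2p\equiv X_l^2p$ for all $i,l$ and all $p\in\mathbb R[X]_2$, and $X_jX_kp\equiv0$ for $j\ne k$ in one class. Every quartic monomial is of one of the following types.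
\begin{itemize}
\item A product of four distinct variables. Two of them lie in one class, so it is $\equiv0$.
\item $X_i^2X_jX_k$ with $j\ne k$ and $i$ arbitrary. If $j,k$ lie in one class, it is $\equiv0$. Otherwise choose $l\ne j$ in the class of $j$; then $X_i^2X_jX_k\equiv X_l^2X_jX_k=(X_lX_j)(X_lX_k)\equiv0$.
\item $X_i^2X_j^2$, with $i=j$ allowed. For $k\ne l$ in one class, $X_i^2X_j^2\equiv X_k^2X_j^2\equiv X_k^2X_l^2=(X_kX_l)^2\equiv0$.
\end{itemize}
Hence $U\cdot\mathbb R[X]_2=\mathbb R[X]_4$.
\end{proof}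

\section{A certificate from the Gaussian integral}\label{sec:cert}

\subsection{Notation}
From now on $n\ge2$. We write $|\cdot|$ for Euclidean norms (for matrices, the Frobenius norm, with $\langle A,B\rangle=\operatorname{tr}A^TB$) and $\|\cdot\|$ for operator norms. Let $S$ be the space of real symmetric $n\times n$ matrices and $S_0\subset S$ the trace-free ones, $N=\dim S=\frac{n(n+1)}2$, $D=\dim S_0=N-1$; then $n^2/2\le D\le n^2$. The quadratic form of $P\in S$ is $[P]=X^TPX$, and we identify $\mathbb R[X]_2$ with $S$ in this way.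

A tuple $R=(R_1,\dots,R_m)\in S^m$ is also the linear map $u\mapsto R_u=\sum_iu_iR_i$ from $\mathbb R^m$ to $S$. We use three norms,
\[
|R|=\Big(\sum_i|R_i|^2\Big)^{1/2},\qquad\|R\|=\sup_{|u|=1}|R_u|,\qquad\kappa(R)=\sup_{|u|=1}\|R_u\|,
\]
which satisfy $\kappa(R)\le\|R\|\le|R|$. Passing to the adjoint map, $\sum_i\langle R_i,W\rangle^2\le\|R\|^2|W|^2$ for every matrix $W$. The following inequality is used throughout.

\begin{lemma}\label{lem:sandwich}
For $R,R'\in S^m$ and $P,P'\in S$ with $|P|=|P'|=1$,
\[
\sum_i|PR_iP'|^2\le\kappa(R)^2,\qquad\Big|\sum_i\operatorname{tr}(P'R_iPR_i')\Big|\le\min\big\{\kappa(R)|R'|,\ |R|\,\kappa(R')\big\}.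
\]
\end{lemma}

\begin{proof}
Let $P=\sum_k\lambda_ke_ke_k^T$ and $P'=\sum_l\mu_le_l'e_l'^T$ be spectral decompositions, so $\sum\lambda_k^2=\sum\mu_l^2=1$. Then $\sum_i|PR_iP'|^2=\sum_{k,l}\lambda_k^2\mu_l^2\sum_i(e_k^TR_ie_l')^2$, and for unit vectors $e,e'$ we have $\sum_i(e^TR_ie')^2=\sup_{|u|=1}(e^TR_ue')^2\le\kappa(R)^2$. The second inequality follows from the first by Cauchy--Schwarz, grouping the trace as $(P'R_iP)R_i'$ or as $R_i(PR_i'P')$.
\end{proof}

\subsection{Linear forms on quartics as operators on $S$}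
A linear form $L$ on $\mathbb R[X]_4$ defines a symmetric operator $T$ on $S$ by $\langle P,TR\rangle=L([P][R])$. In terms of $T$, condition (ii) of Lemma \ref{lem:cert} says that
\begin{equation}\label{eq:ii}
T\ \text{vanishes on } U\ \text{and is positive definite on the complement } U^\perp\subset S;
\end{equation}
indeed, if $T$ vanishes on $U$ and $P=P_1+P_2$ with $P_1\in U$, $P_2\in U^\perp$, then $L([P]^2)=\langle P_2,TP_2\rangle$. The difficulty is that most symmetric operators do not come from a linear form. With $E'=\frac12(E_{12}+E_{21})$, the relation $[E_{11}][E_{22}]=[E']^2$ forces $\langle E_{11},TE_{22}\rangle=\langle E',TE'\rangle$, and already the identity operator violates this. So we cannot just take the projection onto $U^\perp$, and we need a supply of operators that do come from linear forms.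

For $g\in\mathbb R[X]_4$ let $g(\partial)$ be the differential operator obtained by substituting $\partial/\partial X_i$ for $X_i$, and put $L_g(h)=\frac14g(\partial)h$ for $h\in\mathbb R[X]_4$. If $h=\sum\mathbf h_{ijkl}X_iX_jX_kX_l$ with a symmetric tensor $\mathbf h$, then $\partial_i\partial_j\partial_k\partial_lh=24\,\mathbf h_{ijkl}$, and so $L_g(h)=6\langle\mathbf g,\mathbf h\rangle$. Thus $(g,h)\mapsto L_g(h)$ is an inner product on $\mathbb R[X]_4$, the \emph{apolar} inner product, and every linear form is $L_g$ for a unique $g$. For $A,B\in S$ define an operator $A\odot B$ on $S$ by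
\[
(A\odot B)P=\langle A,P\rangle B+\langle B,P\rangle A+2(APB+BPA).
\]

\begin{lemma}\label{lem:apolar}
For $A,B,P,R\in S$ we have $L_{[A][B]}([P][R])=\langle P,(A\odot B)R\rangle$.
\end{lemma}

\begin{proof}
The left side is $6\langle A\otimes B,\mathbf h\rangle$, where $\mathbf h$ is the symmetrization of $P\otimes R$, the average over the six ways of choosing which two of the four indices $i,j,k,l$ belong to $P$. Pair each term with $A_{ij}B_{kl}$. The choice $\{i,j\}$ gives $\langle A,P\rangle\langle B,R\rangle$, the choice $\{k,l\}$ gives $\langle A,R\rangle\langle B,P\rangle$, and each of the four mixed choices gives a sum such as $\sum A_{ij}P_{ik}B_{kl}R_{lj}=\operatorname{tr}(APBR)$. So the left side is $\langle A,P\rangle\langle B,R\rangle+\langle A,R\rangle\langle B,P\rangle+4\operatorname{tr}(APBR)$. On the right side, $\operatorname{tr}(PBRA)=\operatorname{tr}(APBR)$ by cyclicity and $\operatorname{tr}(PARB)=\operatorname{tr}(BRAP)=\operatorname{tr}(APBR)$ by transposition, which gives the same expression.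
\end{proof}

The starting point is $g_0=\frac12[I]^2$. Its operator is
\[
T_0=\tfrac12\,I\odot I,\qquad T_0P=2P+\operatorname{tr}(P)\,I .
\]
The form $L_{g_0}$ is the Gaussian integral: for a standard Gaussian vector $\gamma\in\mathbb R^n$ and $P$ with eigenvalues $\lambda_i$ we have $\mathbb E\,[P](\gamma)^2=3\sum\lambda_i^2+\sum_{i\ne j}\lambda_i\lambda_j=2|P|^2+(\operatorname{tr}P)^2$, and squares span $\mathbb R[X]_4$. The operator $T_0$ is uniformly positive, and on $S_0$ it is twice the identity.

\subsection{The projected form}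
Fix an orthonormal system $Q=(Q_1,\dots,Q_m)$ in $S_0$ with span $U$, and let $\Pi_U$ be the orthogonal projection of $S$ onto $U$. The form $L_g$ vanishes on $U\cdot\mathbb R[X]_2$ exactly when $g$ is apolar-orthogonal to this subspace, so the candidate closest to the Gaussian integral is $L=L_{g_0-g_R}$, where
\[
g_R=\sum_i[Q_i][R_i],\qquad R\in S^m,
\]
is the orthogonal projection of $g_0$ onto $U\cdot\mathbb R[X]_2$. Its operator is $T=T_0-T_R$ with $T_R=\sum_iQ_i\odot R_i$. Since $\operatorname{tr}Q_j=0$, we have $T_0Q_j=2Q_j$, and the condition $TQ_j=0$ for all $j$ reads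
\begin{equation}\label{eq:normal}
MR=2Q,\qquad\text{where }(MR)_j=T_RQ_j .
\end{equation}
To see what to expect, put $\Psi(P)=\sum_iQ_iPQ_i$ and try $R=Q$. Then $T_Q=2\Pi_U+4\Psi$, so
\[
T_0-T_Q=2(\mathrm{Id}-\Pi_U)+\langle I,\cdot\,\rangle I-4\Psi .
\]
Up to the term $4\Psi$ this operator satisfies \eqref{eq:ii}. So we expect $R=Q+\delta$ with a small correction $\delta$, provided that products of the matrices $Q_i$ are small.

\begin{example}\label{ex:one}
Let $n=2k$, $m=1$ and $Q_1=n^{-1/2}\operatorname{diag}(I_k,-I_k)$, so that $Q_1^2=I/n$. Then $(Q_1\odot Q_1)Q_1=2Q_1+4Q_1^3=(2+\frac4n)Q_1$, and \eqref{eq:normal} is solved by $R_1=\frac n{n+2}Q_1$. For $P\perp Q_1$ we have $|\operatorname{tr}(PQ_1PQ_1)|\le|PQ_1|^2=|P|^2/n$, so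
\[
\langle P,TP\rangle=2|P|^2+(\operatorname{tr}P)^2-\frac{4n}{n+2}\operatorname{tr}(PQ_1PQ_1)\ge\Big(2-\frac4{n+2}\Big)|P|^2 .
\]
Hence \eqref{eq:ii} holds, (i) is trivial, and $(X_1^2+\dots+X_k^2-X_{k+1}^2-\dots-X_{2k}^2)^2$ is uniquely representable. All corrections are of order $1/n$, because $Q_1$ has Frobenius norm $1$ but operator norm $n^{-1/2}$. For $n=2$ and $E=E_{12}+E_{21}$ we have $Q_1IQ_1=I/2$ and $Q_1EQ_1=-E/2$, so $TI=4I-I=3I$ and $TE=2E+E=3E$; comparing values on $[aI+bE+cQ_1]^2$ shows $L(h)=\frac34\big(h(1,1)+h(1,-1)\big)$, so the construction recovers the two zeros used in the introduction. If instead $Q_1=I/\sqrt n$, then $g_0\in U\cdot\mathbb R[X]_2$ and the projected form is $L=0$. The trace condition prevents this: it makes $T_0Q_j$ equal to $2Q_j$, whereas $T_0I=(n+2)I$.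
\end{example}

\subsection{Solving the equation $MR=2Q$}
For $R\in S^m$ let $\Phi_R(P)=\sum_i(Q_iPR_i+R_iPQ_i)$. We have $\langle P',\Phi_RP\rangle=2\sum_i\operatorname{tr}(P'Q_iPR_i)$, and transposing inside the trace exchanges $P$ and $P'$, so $\Phi_R$ is a symmetric operator on $S$, and so is $\Psi=\frac12\Phi_Q$. By the definition of $\odot$ and orthonormality, $M=J+2\mathcal N$ with
\[
(JR)_j=R_j+\sum_i\langle R_i,Q_j\rangle Q_i,\qquad(\mathcal NR)_j=\Phi_R(Q_j)=\sum_i(Q_iQ_jR_i+R_iQ_jQ_i).
\]
The operator $M$ cannot be invertible on $S^m$, because the trivial relations $[Q_i][Q_j]-[Q_j][Q_i]=0$ give tuples $R\neq0$ with $g_R=0$ when $m\ge2$. We remove them by working on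
\[
H=\{R\in S^m:\langle R_i,Q_j\rangle=\langle R_j,Q_i\rangle\ \text{for all }i,j\},
\]
whose orthogonal complement $H^\perp$ consists of the tuples $R_i=\sum_ja_{ij}Q_j$ with $a^T=-a$. To bound $\mathcal N$, let $B_Q$ be the symmetric $mn\times mn$ matrix whose $(j,i)$ block is $Q_iQ_j$, and put
\[
\beta=\|B_Q\|,\qquad\kappa=\kappa(Q),\qquad\psi=\|\Psi|_{S_0}\|_{S_0\to S}.
\]
The order of the factors in $B_Q$ matters. With $Q_jQ_i$ in the $(j,i)$ block the norm would be $\|\sum_iQ_i^2\|\ge m/n$, since $\operatorname{tr}\sum Q_i^2=m$; we will see that $\beta$ is of order $\sqrt m/n$ for Gaussian forms. Likewise $\Psi$ is small only on $S_0$, since $\langle I,\Psi I\rangle=m$.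

\begin{lemma}\label{lem:M}
The operators $J,\mathcal N,M$ on $S^m$ are symmetric, vanish on $H^\perp$ and map $S^m$ into $H$. Moreover $Q\in H$, $JQ=2Q$, $|\mathcal NR|\le2\beta|R|$ for all $R$, and $J+2t\mathcal N\ge1-4\beta$ on $H$ for $0\le t\le1$. If $g_R=0$, then $MR=0$.
\end{lemma}

\begin{proof}
By Lemma \ref{lem:apolar}, $\langle R',MR\rangle=\sum_j\langle R_j',T_RQ_j\rangle=L_{g_R}(g_{R'})$. So $M$ is symmetric and $MR=0$ whenever $g_R=0$; this includes $R\in H^\perp$, where $g_R=\sum a_{ij}[Q_i][Q_j]=0$. Next, $\langle R',JR\rangle=\langle R',R\rangle+\sum_{i,j}\langle R_i,Q_j\rangle\langle R_j',Q_i\rangle$ is symmetric in $R,R'$, and for $R\in H^\perp$ we get $(JR)_j=\sum_ia_{ji}Q_i+\sum_ia_{ij}Q_i=0$. Hence $\mathcal N=\frac12(M-J)$ is symmetric and vanishes on $H^\perp$ too, and a symmetric operator that vanishes on $H^\perp$ has its range in $H$. On $H$ we have $(JR)_j=R_j+\Pi_UR_j$, so $J\ge1$ on $H$ and $JQ=2Q$. Finally, stack the matrices $R_i$ into an $mn\times n$ matrix; multiplying it by $B_Q$ gives the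 stack of the matrices $\sum_iQ_iQ_jR_i$, and $(\mathcal NR)_j$ is such a matrix plus its transpose. So $|\mathcal NR|\le2\beta|R|$, and the lower bound on $H$ follows.
\end{proof}

If $\beta\le\frac18$, then $M\ge\frac12$ on $H$, so \eqref{eq:normal} has a unique solution $R\in H$. Put $\delta=R-Q\in H$ and
\[
\tau=\|\Phi_\delta|_{S_0}\|_{S_0\to S}.
\]

\begin{proposition}\label{prop:crit}
Let $Q$ be an orthonormal system in $S_0$ with $\beta\le\frac18$. Then
\begin{equation}\label{eq:crude}
|\delta|\le8\beta\sqrt m,\qquad\tau\le16\,\kappa\beta\sqrt m .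
\end{equation}
If moreover $8m\le n^2$ and $4\psi+2\tau<1$, then every sum of squares of elements of $U$ is uniquely representable.
\end{proposition}

\begin{proof}
Since $MQ=2Q+2\mathcal NQ$, we have $M\delta=-2\mathcal NQ$, so $|\delta|\le2\cdot2\cdot2\beta|Q|=8\beta\sqrt m$. By Lemma \ref{lem:sandwich}, $|\langle P',\Phi_\delta P\rangle|\le2\kappa|\delta|$ for unit $P,P'$, which gives the bound on $\tau$.

We check the conditions of Lemma \ref{lem:cert} for the basis $[Q_1],\dots,[Q_m]$. If $\sum a_{ij}[Q_i][Q_j]=0$ with $a$ symmetric, then $R'_i=\sum_ja_{ij}Q_j$ defines $R'\in H$ with $g_{R'}=0$, so $MR'=0$, $R'=0$ and $a=0$. This is (i). For (ii) we verify \eqref{eq:ii} for $T=T_0-T_R$, which vanishes on $U$ by \eqref{eq:normal}. Let $P\in U^\perp$, $|P|=1$. All terms with $\langle Q_i,P\rangle$ vanish, so $\langle P,T_RP\rangle=2\langle P,\Phi_RP\rangle$, and $\Phi_R=2\Psi+\Phi_\delta$ gives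
\begin{equation}\label{eq:quadform}
\langle P,TP\rangle=2+(\operatorname{tr}P)^2-4\langle P,\Psi P\rangle-2\langle P,\Phi_\delta P\rangle .
\end{equation}
Write $P=P_0+\alpha I/\sqrt n$ with $P_0\in S_0$, so $|P_0|^2+\alpha^2=1$ and $(\operatorname{tr}P)^2=\alpha^2n$. For a symmetric operator $\Theta$ on $S$ with $\theta=\|\Theta|_{S_0}\|$,
\[
\langle P,\Theta P\rangle\le\theta\big(|P_0|^2+2|\alpha||P_0|\big)+\frac{\alpha^2}n\langle I,\Theta I\rangle\le2\theta+\frac{\alpha^2}n\langle I,\Theta I\rangle .
\]
Here $\langle I,\Psi I\rangle=m$ and $\langle I,\Phi_\delta I\rangle=2\sum_i\langle Q_i,\delta_i\rangle\le2\sqrt m\,|\delta|\le16\beta m\le2m$. Inserting these bounds in \eqref{eq:quadform},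
\[
\langle P,TP\rangle\ge2-8\psi-4\tau+\alpha^2\Big(n-\frac{8m}n\Big)>0 .\qedhere
\]
\end{proof}

In the direction of $I$ the error terms are not small, but they are absorbed by the large eigenvalue $n+2$ of $T_0$; this is the only use of $8m\le n^2$.

\section{Gaussian forms and the proof of Theorem \ref{thm:main}}\label{sec:random}

In this section $2\le m\le D$, and $C$ denotes absolute constants that may change from line to line.

\subsection{The law of the orthonormalized forms}
The matrix of a Gaussian trace-free form is $\frac12(A+A^T)-\frac1n\operatorname{tr}(A)I$, the orthogonal projection onto $S_0$ of a standard Gaussian vector of $\mathbb R^{n\times n}$. So $q_i=[G_i]$, where $G_1,\dots,G_m$ are independent standard Gaussian vectors of the Euclidean space $S_0$. In an orthonormal basis of $S_0$, the tuple $G=(G_1,\dots,G_m)$ is a $D\times m$ matrix with independent $\mathcal N(0,1)$ entries. Let $\Gamma=G^TG=(\langle G_i,G_j\rangle)$, which is almost surely invertible and has $\mathbb E\,\Gamma=D\cdot I$, let $s_{\min}(G)=\|\Gamma^{-1}\|^{-1/2}$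 be the least singular value of $G$, and let
\[
Q=G\,\Gamma^{-1/2},\qquad Q_i=\sum_j(\Gamma^{-1/2})_{ij}G_j .
\]
Then $Q$ is an orthonormal basis of $U=\operatorname{span}(G_i)$. Moreover, \emph{$Q$ and $\Gamma$ are independent}: for an orthogonal map $O$ of $S_0$, replacing $G$ by $OG$ preserves the law, fixes $\Gamma$ and replaces $Q$ by $OQ$; so the conditional law of $Q$ given $\Gamma$ is invariant under a compact group acting transitively on orthonormal $m$-frames, and is therefore the unique invariant probability measure, whatever $\Gamma$ is.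

\subsection{Tools}
\emph{Nets.} An $r$-net of the unit sphere of $\mathbb R^d$ is a subset within distance $r$ of every point of the sphere; there is one with at most $(1+2/r)^d$ points, that is, $9^d$ for $r=\frac14$ and $5^d$ for $r=\frac12$. For a seminorm $\varphi$, $\sup_{|u|=1}\varphi(u)\le2\max\varphi$ over a $\frac12$-net. For a bilinear form $b$, the inequality $|b(x,y)-b(x',y')|\le\|b\|(|x-x'|+|y-y'|)$ for unit vectors gives $\|b\|\le2\max|b(x',y')|$ over pairs from $\frac14$-nets, and $\|A\|\le2\max|e^TAe|$ over a $\frac14$-net for symmetric $A$.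

\emph{Maxima.} If $g_1,\dots,g_k$ are centered Gaussian variables of variance at most $1$, not necessarily independent, then $\mathbb Ee^{g_l^2/4}\le\sqrt2$, and Jensen's inequality gives $\exp(\frac14\mathbb E\max g_l^2)\le\sqrt2\,k$. Thus
\begin{equation}\label{eq:max}
\big(\mathbb E\max_l|g_l|\big)^2\le\mathbb E\max_lg_l^2\le4\log(\sqrt2\,k).
\end{equation}

\emph{Singular values.} By \cite[Thm.~II.13]{DS}, for $r\ge0$,
\begin{equation}\label{eq:DS}
\mathbb P\big(s_{\min}(G)<\sqrt D-\sqrt m-r\big)\le e^{-r^2/2},\qquad\mathbb E\|G\|\le\sqrt D+\sqrt m .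
\end{equation}
The Gaussian Poincar\'e inequality ($\operatorname{Var}F\le1$ for a $1$-Lipschitz function $F$ of a standard Gaussian vector) gives $\mathbb E\|\Gamma\|=\mathbb E\|G\|^2\le(\sqrt D+\sqrt m)^2+1\le5D$.

\emph{A second moment.} Let $(F_k)_{k\le D}$ be an orthonormal basis of $S_0$. For every $A\in\mathbb R^{n\times n}$,
\begin{equation}\label{eq:FAF}
\sum_kF_kAF_k=\tfrac12\big(A^T+\operatorname{tr}(A)I\big)-\tfrac1nA,\qquad\text{so}\quad\sum_kF_k^2=\Big(\frac{n+1}2-\frac1n\Big)I .
\end{equation}
Indeed, adding $F_0=I/\sqrt n$ gives an orthonormal basis of $S$, for which $\sum_{k\ge0}(F_k)_{ab}(F_k)_{cd}$ is the kernel of the projection $A\mapsto\frac12(A+A^T)$, equal to $\frac12$ for each of the coincidences $(a,b)=(c,d)$, $(a,b)=(d,c)$. Summing against $A_{bc}$ gives $\frac12A_{da}+\frac12\operatorname{tr}(A)I_{ad}$, and $F_0AF_0=A/n$.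

\emph{Gaussian matrix series.} Let $Y=\sum_l\gamma_lA_l$ with fixed real $d\times d$ matrices $A_l$ and independent $\mathcal N(0,1)$ variables $\gamma_l$, and put
\[
\sigma^2=\max\Big\{\Big\|\sum_lA_lA_l^T\Big\|,\Big\|\sum_lA_l^TA_l\Big\|\Big\},\qquad v^2=\sup_{|W|=1}\operatorname{Var}\langle W,Y\rangle ;
\]
$v^2$ is the norm of the covariance matrix of the entries of $Y$. Then
\begin{align}
\mathbb E\|Y\|&\le\sqrt{2\sigma^2\log(2d)},\label{eq:tropp}\\
\mathbb E\|Y\|&\le2\sigma+Cv^{1/2}\sigma^{1/2}(\log 2d)^{3/4}.\label{eq:bbvh}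
\end{align}
The first bound is \cite[Thm.~4.1.1]{Tro}. For self-adjoint $Y$, with $\log d$ in place of $\log 2d$, the second is \cite[Cor.~2.2]{BBvH} together with the bound $\|X_{\rm free}\|\le2\sigma$ for the free model appearing there. For general $Y$ apply this to the $2d\times2d$ symmetric matrix $\widetilde Y$ with off-diagonal blocks $Y,Y^T$ and zero diagonal blocks: it has the same norm and the same $\sigma$, and $\langle W,\widetilde Y\rangle=\langle W_{12}+W_{21}^T,Y\rangle$ shows that $v^2$ at most doubles. The bound \eqref{eq:bbvh} is needed only for Theorem \ref{thm:quad}.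

\subsection{The norms $\kappa$, $\psi$ and $\beta$}

\begin{lemma}\label{lem:kappa}
$\kappa\le\kappa(G)/s_{\min}(G)$, $\ \mathbb E\,\kappa(G)\le C\sqrt{n+m}$, and $\mathbb E\max_j\|G_j\|^2\le Cn$.
\end{lemma}

\begin{proof}
The first claim holds because $Q_u=G_{\Gamma^{-1/2}u}$. For unit $u$ and $e$, the variable $e^TG_ue=\langle G_u,ee^T\rangle$ is a centered Gaussian of variance at most $|ee^T|^2=1$. Using a $\frac12$-net for $u$ and a $\frac14$-net for $e$, $\kappa(G)$ is at most $4$ times the maximum of $5^m9^n$ such variables in absolute value, and $\max_j\|G_j\|$ is at most $2$ times the maximum of $m9^n\le n^29^n$ of them. Apply \eqref{eq:max}.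
\end{proof}

The operator $\Psi$ is quadratic in $Q$. Independence of $Q$ and $\Gamma$ lets us pass from $Q$ to $G$, and symmetrization turns the quadratic expression into one that is Gaussian conditionally on half of the variables.

\begin{lemma}\label{lem:psi}
$\mathbb E\,\psi\le C\sqrt{n+m}/n$.
\end{lemma}

\begin{proof}
All operator norms are taken from $S_0$ to $S$. Let $\Psi_G(P)=\sum_iG_iPG_i$. From $G=Q\Gamma^{1/2}$ we get $\Psi_G(P)=\sum_{j,k}\Gamma_{jk}Q_jPQ_k$, so $\mathbb E[\Psi_G\mid Q]=D\Psi$, and $\mathbb E\psi\le D^{-1}\mathbb E\|\Psi_G\|$ by Jensen's inequality. By \eqref{eq:FAF}, $\mathbb E\Psi_G(P)=m(\frac12-\frac1n)P$ for $P\in S_0$, so $\|\mathbb E\Psi_G\|\le m/2$. Let $G'$ be an independent copy of $G$ and $G^\pm=(G\pm G')/\sqrt2$, again two independent copies. By Jensen's inequality $\mathbb E\|\Psi_G-\mathbb E\Psi_G\|\le\mathbb E\|\Psi_G-\Psi_{G'}\|$, and expanding $G=(G^++G^-)/\sqrt2$, $G'=(G^+-G^-)/\sqrt2$,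
\[
\langle P',(\Psi_G-\Psi_{G'})P\rangle=\sum_i\langle P',G_i^-PG_i^++G_i^+PG_i^-\rangle=2\sum_i\operatorname{tr}\big(G_i^-\,PG_i^+P'\big).
\]
Given $G^+$, for unit $P\in S_0$, $P'\in S$ this is a centered Gaussian of variance at most $4\sum_i|PG_i^+P'|^2\le4\kappa(G^+)^2$, by Lemma \ref{lem:sandwich}. With $\frac14$-nets of the two spheres, which give at most $9^{2N}$ pairs, \eqref{eq:max} and Lemma \ref{lem:kappa} yield $\mathbb E\|\Psi_G-\Psi_{G'}\|\le Cn\,\mathbb E\kappa(G^+)\le Cn\sqrt{n+m}$. Divide by $D\ge n^2/2$ and use $m/n^2\le\sqrt m/n$.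
\end{proof}

For $\beta$ a net argument is too costly: the sphere of $\mathbb R^{mn}$ needs $e^{Cmn}$ points. Instead we decouple the products $G_iG_j$ and use the matrix series bounds.

\begin{lemma}\label{lem:beta}
Let $B_G$ have $(j,i)$ block $G_iG_j$. Then $\beta\le\|B_G\|/s_{\min}(G)^2$, and
\[
\mathbb E\|B_G\|\le Cn\sqrt{m\log n}\ \text{ by \eqref{eq:tropp}},\qquad\mathbb E\|B_G\|\le Cn\sqrt m\ \text{ by \eqref{eq:bbvh}}.
\]
\end{lemma}

\begin{proof}
The first claim follows from $B_Q=(\Gamma^{-1/2}\otimes I)B_G(\Gamma^{-1/2}\otimes I)$.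

\emph{A deterministic bound: $\|B_G\|\le\|\Gamma\|$.} For $w=(w_j)$, $z=(z_i)$ with $w_j,z_i\in\mathbb R^n$,
\[
w^TB_Gz=\sum_{i,j}w_j^TG_iG_jz_i=\sum_{a,b,c}\Big(\sum_i(G_i)_{ac}z_{ib}\Big)\Big(\sum_j(G_j)_{cb}w_{ja}\Big).
\]
The squares of the first factors add up to $\sum_b|\sum_iz_{ib}G_i|^2\le\|\Gamma\||z|^2$, and those of the second factors to $\sum_a|\sum_jw_{ja}G_j|^2\le\|\Gamma\||w|^2$. Apply Cauchy--Schwarz.

\emph{Decoupling.} The block-diagonal part of $B_G$ has norm $\max_i\|G_i\|^2$, of expectation at most $Cn$. For $\mathcal I\subset\{1,\dots,m\}$ let $Y_{\mathcal I}=\sum_{i\in\mathcal I,\,j\notin\mathcal I}E_{ji}\otimes G_iG_j$. If $\mathcal I$ is a uniformly random subset, then $\mathbb P(i\in\mathcal I,j\notin\mathcal I)=\frac14$ for $i\ne j$, so the off-diagonal part of $B_G$ is $4$ times the average of $Y_{\mathcal I}$ over all $\mathcal I$, and its expected norm is at most $4\max_{\mathcal I}\mathbb E\|Y_{\mathcal I}\|$.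

\emph{The parameter $\sigma$.} Fix $\mathcal I$, condition on $(G_j)_{j\notin\mathcal I}$, and let $\mathbf G=\sum_{j\notin\mathcal I}e_j\otimes G_j$, an $mn\times n$ matrix with $\|\mathbf G\|^2=\|\sum_{j\notin\mathcal I}G_j^2\|\le m\max_j\|G_j\|^2$. Writing $G_i=\sum_k\gamma_{ik}F_k$ for $i\in\mathcal I$, we get a Gaussian series with $d=mn$:
\[
Y_{\mathcal I}=\sum_{i\in\mathcal I,\,k}\gamma_{ik}A_{ik},\qquad A_{ik}=(I\otimes F_k)\,\mathbf G\,(e_i^T\otimes I).
\]
We have $A_{ik}A_{ik}^T=(I\otimes F_k)\mathbf G\mathbf G^T(I\otimes F_k)$, with $(j,j')$ block $F_kG_jG_{j'}F_k$ for $j,j'\notin\mathcal I$. By \eqref{eq:FAF} the sum of these blocks over $k$ is $\frac12\Gamma_{jj'}I+\frac12G_{j'}G_j-\frac1nG_jG_{j'}$. Denoting by a prime the compression to the indices outside $\mathcal I$, and using the deterministic bound and \eqref{eq:FAF} once more,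
\begin{align*}
\sum_{i,k}A_{ik}A_{ik}^T&=|\mathcal I|\Big(\tfrac12\Gamma'\otimes I+\tfrac12B_G'-\tfrac1n\mathbf G\mathbf G^T\Big)\preceq m\|\Gamma\|\,I,\\
\sum_{i,k}A_{ik}^TA_{ik}&=\sum_{i\in\mathcal I}E_{ii}\otimes\Big(\frac{n+1}2-\frac1n\Big)\mathbf G^T\mathbf G\preceq\frac{n+1}2\,m\max_j\|G_j\|^2\,I .
\end{align*}
Hence $\mathbb E\sigma^2\le5mD+Cmn^2\le Cmn^2$. Since $\log(2mn)\le C\log n$, \eqref{eq:tropp} gives $\mathbb E\|Y_{\mathcal I}\|\le Cn\sqrt{m\log n}$.

\emph{The parameter $v$.} For $W$ with $n\times n$ blocks $W_{ji}$ and $|W|=1$ we have $\langle W,Y_{\mathcal I}\rangle=\sum_{i\in\mathcal I}\langle G_i,\sum_{j\notin\mathcal I}W_{ji}G_j\rangle$. The matrix $\sum_jW_{ji}G_j$ is the row of blocks $(W_{ji})_j$ times $\mathbf G$, so the conditional variance is at most $\sum_i|\sum_jW_{ji}G_j|^2\le\|\mathbf G\|^2$. Thus $\mathbb Ev^2\le Cmn$. By \eqref{eq:bbvh} and $\mathbb E(v\sigma)^{1/2}\le(\mathbb Ev^2\,\mathbb E\sigma^2)^{1/4}$,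
\[
\mathbb E\|Y_{\mathcal I}\|\le Cn\sqrt m+C(mn)^{1/4}(mn^2)^{1/4}(\log2mn)^{3/4}\le Cn\sqrt m .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Let $m=n\ge32$, so $n\le D/16$ and $8m\le n^2$. By \eqref{eq:DS} with $r=\sqrt D/4$, we have $s_{\min}(G)\ge\sqrt D/2$ except with probability $e^{-D/32}$, and then $\kappa\le2\kappa(G)/\sqrt D$ and $\beta\le4\|B_G\|/D$. By Lemmas \ref{lem:kappa}, \ref{lem:psi} and the first bound of Lemma \ref{lem:beta}, the variables $2\kappa(G)/\sqrt D$, $\psi$ and $4\|B_G\|/D$ have expectations at most $Cn^{-1/2}$, $Cn^{-1/2}$ and $Cn^{-1/2}(\log n)^{1/2}$. By Markov's inequality, with probability at least $1-e^{-D/32}-3/\log n$,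
\[
\kappa,\psi\le Cn^{-1/2}\log n,\qquad\beta\le Cn^{-1/2}(\log n)^{3/2}.
\]
For large $n$ this gives $\beta\le\frac18$, then $\tau\le16\kappa\beta\sqrt n\le Cn^{-1/2}(\log n)^{5/2}$ by \eqref{eq:crude}, and so $4\psi+2\tau<1$. Proposition \ref{prop:crit} applies to $\sum q_i^2$, a sum of squares of elements of $U$.
\end{proof}

\section{Up to $cn^2$ forms: proof of Theorem \ref{thm:quad}}\label{sec:quad}

A sum of squares of elements of $\operatorname{span}(q_1,\dots,q_{m'})$ is a sum of squares of elements of $\operatorname{span}(q_1,\dots,q_m)$ when $m'\le m$. So it suffices to treat $m=\lfloor cn^2\rfloor$, for a small absolute $c\le\frac1{128}$ fixed below and $n$ large. Put $\varepsilon=\sqrt{m/D}$. For large $n$ we have $m\ge n$ and $m\ge cn^2/2$, so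
\[
\sqrt{c/2}\le\sqrt m/n\le\varepsilon\le\sqrt{2c}\le\tfrac18 .
\]
By \eqref{eq:DS} with $r=\sqrt D/8$, we have $s_{\min}(G)\ge\frac34\sqrt D$ except with probability $e^{-D/128}$. By Lemmas \ref{lem:kappa}, \ref{lem:psi} and the second bound of Lemma \ref{lem:beta}, the expectations of $\kappa(G)/\sqrt D$, $\psi$ and $\|B_G\|/D$ are at most $C\varepsilon$. Markov's inequality gives an absolute constant $C_0\ge1$, independent of $c$, such that for large $n$ the \emph{base event}
\begin{equation}\label{eq:base}
s_{\min}(G)\ge\tfrac34\sqrt D,\qquad\kappa,\beta,\psi\le C_0\varepsilon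
\end{equation}
has probability at least $0.9$.

\subsection{Strategy}
What is missing for Proposition \ref{prop:crit} is a bound on $\tau$: on the base event \eqref{eq:crude} gives only $16C_0^2\varepsilon^2\sqrt m$, which grows like $n$. That bound treats $\delta$ as an arbitrary tuple of norm $|\delta|\lesssim\varepsilon\sqrt m$. We use instead that $\delta$ is a smooth, equivariant function of $G$. For unit $P\in S_0$, $P'\in S$ the function $f_{P,P'}=\langle P',\Phi_\delta P\rangle$ of $G$ will have gradient $O(\varepsilon/\sqrt D)$, so it deviates from its mean by more than a multiple of $\varepsilon$ only with probability $e^{-20D}$; this survives a union bound over nets of the two spheres, and the mean is computed by symmetry.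

There are two obstacles. First, $f_{P,P'}$ is defined and Lipschitz only on part of the space, so we need a concentration inequality that uses the gradient only on a good set (Lemma \ref{lem:MP}). Second, the gradient bound involves $\|\delta\|$ and $\tau$, the quantities to be bounded. So concentration yields only a self-improvement: if weak bounds on $\|\delta\|$ and $\tau$ hold with probability $\frac12$, then so do stronger ones (Proposition \ref{prop:boot}). To start, we deform the equation for $\delta$ by a parameter $t\in[0,1]$ so that $\delta=0$ at $t=0$, and we increase $t$ in steps so small that the stronger bounds at one step imply the weak bounds at the next.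

\subsection{The interpolated equation and its derivatives}
For $t\in[0,1]$ let $M_t=J+2t\mathcal N$. If $\beta\le\frac18$, then $M_t\ge\frac12$ on $H$ by Lemma \ref{lem:M}. Let $\delta=\delta_t\in H$ solve $M_t\delta=-2t\mathcal NQ$; equivalently, $R=Q+\delta$ solves $M_tR=2Q$. Then $\delta_0=0$, and $\delta_1$ is the $\delta$ of Proposition \ref{prop:crit}. Differentiating $M_tR=2Q$ in $t$ gives $M_t\,\partial_t\delta=-2\mathcal NR$, so
\begin{equation}\label{eq:dt}
|\delta_t|\le8\beta\sqrt m\le\sqrt m,\qquad|\partial_t\delta_t|\le8\beta\big(\sqrt m+|\delta_t|\big)\le2\sqrt m .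
\end{equation}
Put $\eta=\eta_t=\|\delta_t\|$, $\tau=\tau_t=\|\Phi_{\delta_t}|_{S_0}\|$ and $f_{P,P'}=\langle P',\Phi_{\delta_t}P\rangle$. With $\Pi_H,\Pi_{H^\perp}$ the orthogonal projections of $S^m$, we have $\delta_t=-2t(M_t+\Pi_{H^\perp})^{-1}\mathcal NQ$, so $\delta_t$ is a smooth function of $Q$ where $\beta<\frac18$.

\begin{lemma}\label{lem:deriv}
Fix $t$. Let $s\mapsto Q(s)$ be a $C^1$ curve of orthonormal systems in $S_0$ with $\beta<\frac18$, let $V=\dot Q\in S_0^m$, and put $\Lambda=16\beta+13\eta+8\psi+4\tau$. Then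
\begin{enumerate}
\item[(a)] $|\dot\delta|\le\Lambda|V|$;
\item[(b)] $|\dot f_{P,P'}|\le(2\eta+2\kappa\Lambda)|V|$ for unit $P\in S_0$, $P'\in S$;
\item[(c)] $|\phi(s_2)-\phi(s_1)|\le\int_{s_1}^{s_2}\ell_\phi|V|\,ds$ for $\phi=\kappa,\beta,\psi,\eta,\tau$, where $\ell_\phi$ is $1$, $2\kappa$, $2\kappa$, $\Lambda$, $2\eta+2\kappa\Lambda$, respectively.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Differentiate
\[
R_j+\sum_i\langle R_i,Q_j\rangle Q_i+2t\sum_i(Q_iQ_jR_i+R_iQ_jQ_i)=2Q_j .
\]
The terms with $\dot R=V+\dot\delta$ give $(M_t\dot\delta)_j+(JV)_j+2t(\mathcal NV)_j$, and the others give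
\[
\sum_i\big(\langle R_i,V_j\rangle Q_i+\langle R_i,Q_j\rangle V_i\big)+2t\sum_i(V_iQ_jR_i+R_iQ_jV_i)+2t\,\Phi_R(V_j).
\]
The point is that the terms of order one cancel. Orthonormality gives $\langle V_i,Q_j\rangle=-\langle Q_i,V_j\rangle$, so $(JV)_j=V_j-\Pi_UV_j$; the part of the first sum with $Q_i$ in place of $R_i$ is $\Pi_UV_j+V_j$; together they equal the right side $2V_j$. Inserting $R=Q+\delta$ in the remaining terms,
\begin{align*}
(M_t\dot\delta)_j=&-4t(\mathcal NV)_j-\sum_i\langle\delta_i,V_j\rangle Q_i-\sum_i\langle\delta_i,Q_j\rangle V_i\\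
&-2t\sum_i(V_iQ_j\delta_i+\delta_iQ_jV_i)-4t\,\Psi(V_j)-2t\,\Phi_\delta(V_j).
\end{align*}
We bound the norms in $S^m$ of the six terms. The first is at most $8\beta|V|$. The second has squared norm $\sum_j\sum_i\langle\delta_i,V_j\rangle^2\le\eta^2|V|^2$. In the third, the matrix $(\langle\delta_i,Q_j\rangle)$ has operator norm at most $\eta$, since it sends $u$ to the coordinates of $\Pi_U\delta_u$; so the norm is at most $\eta|V|$. For the fourth, the $Q_j$ are orthonormal, so $\sum_j|\sum_iV_iQ_j\delta_i|^2$ is at most the squared Hilbert--Schmidt norm of the map $A\mapsto\sum_iV_iA\delta_i$ on $\mathbb R^{n\times n}$, which is $\sum_{i,k}\langle V_i,V_k\rangle\langle\delta_i,\delta_k\rangle\le\eta^2|V|^2$, because the matrix $(\langle\delta_i,\delta_k\rangle)$ has norm $\eta^2$ and the positive semidefinite matrix $(\langle V_i,V_k\rangle)$ has trace $|V|^2$; so the fourth term is at most $4\eta|V|$. The last two are at most $4\psi|V|$ and $2\tau|V|$; here $V_j\in S_0$ is essential. Since $M_t\dot\delta=M_t\Pi_H\dot\delta$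 and $M_t\ge\frac12$ on $H$,
\[
|\Pi_H\dot\delta|\le2(8\beta+6\eta+4\psi+2\tau)|V| .
\]
The space $H$ moves with $Q$, so $\dot\delta$ also has a component in $H^\perp$, namely $(\Pi_{H^\perp}\dot\delta)_i=\sum_ja_{ij}Q_j$ with $a_{ij}=\frac12(\langle\dot\delta_i,Q_j\rangle-\langle\dot\delta_j,Q_i\rangle)$. Differentiating $\langle\delta_i,Q_j\rangle=\langle\delta_j,Q_i\rangle$ gives $a_{ij}=\frac12(\langle\delta_j,V_i\rangle-\langle\delta_i,V_j\rangle)$, so $|\Pi_{H^\perp}\dot\delta|=|a|\le\eta|V|$. Adding the two bounds gives (a).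

(b) We have $\dot f_{P,P'}=2\sum_i\operatorname{tr}(P'V_iP\delta_i)+2\sum_i\operatorname{tr}(P'Q_iP\dot\delta_i)$. By Lemma \ref{lem:sandwich} the sums are at most $|V|\kappa(\delta)\le\eta|V|$ and $\kappa|\dot\delta|$.

(c) Each $\phi$ is a supremum of $C^1$ functions of $s$, so it suffices to bound their derivatives by $\ell_\phi|V|$. For $\tau=\sup f_{P,P'}$ this is (b). For $\eta=\sup\langle\delta_u,W\rangle$ over unit $u,W$, the derivative is at most $|\dot\delta|$. For $\kappa=\sup e^TQ_ue$, it is $e^TV_ue$, at most $|V|$ in absolute value. For $\psi=\sup\langle P',\Psi P\rangle$, it is $2\sum_i\operatorname{tr}(P'V_iPQ_i)$, at most $2\kappa|V|$ by Lemma \ref{lem:sandwich}. For $\beta=\sup w^TB_Qz$ over unit $w,z$, it is $\sum_{i,j}w_j^TV_iQ_jz_i+\sum_{i,j}z_i^TV_jQ_iw_j$. The second sum is the first with $w,z$ exchanged, and the first is $\sum_i\operatorname{tr}\big(V_i\sum_j(Q_jz_i)w_j^T\big)$. The $n\times m$ matrix with columns $Q_jz_i$, $j\le m$, sends $u$ to $Q_uz_i$ and so has norm at most $\kappa|z_i|$; hence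 $|\sum_j(Q_jz_i)w_j^T|\le\kappa|z_i||w|$, and the first sum is at most $\kappa\sum_i|V_i||z_i|\le\kappa|V|$.
\end{proof}

All these quantities depend on $G\in S_0^m\cong\mathbb R^{Dm}$ through $Q=G\Gamma^{-1/2}$, and $\delta_t$ is smooth on the open set $\mathcal O=\{s_{\min}(G)>0,\ \beta<\frac18\}$.

\begin{lemma}\label{lem:polar}
Along a $C^1$ curve $G(s)$ with $s_{\min}(G)>0$ we have $|\dot Q|\le|\dot G|/s_{\min}(G)$.
\end{lemma}

\begin{proof}
Let $\mathsf S=\Gamma^{1/2}$, with eigenvalues $s_i\ge s_{\min}$, so $\dot G=\dot Q\mathsf S+Q\dot{\mathsf S}$ as $D\times m$ matrices. The part of $\dot Q$ normal to $U$ is $(I-QQ^T)\dot G\,\mathsf S^{-1}$, of norm at most $|(I-QQ^T)\dot G|/s_{\min}$. The tangential part is $Qa$ with $a=Q^T\dot Q$ antisymmetric. With $b=Q^T\dot G=a\mathsf S+\dot{\mathsf S}$ we get $b-b^T=a\mathsf S+\mathsf Sa$, so in an eigenbasis of $\mathsf S$, $|a_{ij}|=|b_{ij}-b_{ji}|/(s_i+s_j)$ and $|a|\le|b|/s_{\min}$. Add the squares and use $|b|^2+|(I-QQ^T)\dot G|^2=|\dot G|^2$.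
\end{proof}

\subsection{Concentration on part of the space}
The following is a localized form of the Maurey--Pisier inequality: it compares $F$ at two independent points, on the event that the quarter ellipse joining them stays in the good set.

\begin{lemma}\label{lem:MP}
Let $G,G'$ be independent standard Gaussian vectors in $\mathbb R^d$ and $G_\theta=\cos\theta\,G+\sin\theta\,G'$. Let $F$ be $C^1$ on an open set containing a closed set $\mathcal C$, with $|\nabla F|\le\ell$ on $\mathcal C$, and let $\mathcal P=\{G_\theta\in\mathcal C\ \text{for all }\theta\in[0,\frac\pi2]\}$. Then for $s>0$,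
\[
\mathbb P\big(\mathcal P\cap\{F(G')-F(G)>s\}\big)\le e^{-2s^2/(\pi^2\ell^2)},
\]
and the same holds with $G$ and $G'$ exchanged.
\end{lemma}

\begin{proof}
On $\mathcal P$ we have $F(G')-F(G)=\int_0^{\pi/2}\langle\nabla F(G_\theta),\dot G_\theta\rangle\,d\theta$ with $\dot G_\theta=-\sin\theta\,G+\cos\theta\,G'$. By Jensen's inequality for the uniform measure on $[0,\frac\pi2]$, for $\lambda>0$,
\[
1_{\mathcal P}\,e^{\lambda(F(G')-F(G))}\le\frac2\pi\int_0^{\pi/2}1_{\mathcal C}(G_\theta)\,e^{\lambda\frac\pi2\langle\nabla F(G_\theta),\dot G_\theta\rangle}\,d\theta .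
\]
For each $\theta$, $\dot G_\theta$ is standard Gaussian and independent of $G_\theta$, so the right side has expectation at most $e^{\lambda^2\pi^2\ell^2/8}$. Markov's inequality with $\lambda=4s/(\pi^2\ell^2)$ gives the bound. Exchanging $G$ and $G'$ replaces $\theta$ by $\frac\pi2-\theta$ and preserves $\mathcal P$.
\end{proof}

To show that $\mathcal P$ is likely we use the Gaussian isoperimetric inequality (Borell; Sudakov--Tsirelson) in the following form: if $\mathcal B\subset\mathbb R^d$ is a Borel set with $\mathbb P(G\in\mathcal B)\ge\frac12$, then $\mathbb P(\operatorname{dist}(G,\mathcal B)>r)\le e^{-r^2/2}$ for $r\ge0$.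

\subsection{Three nested sets}
Let $K=64C_0+32$, define $c$ by $4000K\sqrt{2c}=1$, and let $\rho=\sqrt c/16$. Then $64C_0\varepsilon\le K\varepsilon\le\frac1{4000}$ and $c\le\frac1{128}$. For $t\in[0,1]$ define closed sets $\mathcal A_t\subset\mathcal B_t\subset\mathcal C_t\subset\mathcal O$ of tuples $G$ by the following inequalities.
\begin{center}
\begin{tabular}{c|cccc}
 & $s_{\min}(G)/\sqrt D\ge$ & $\kappa,\beta,\psi\le$ & $\eta_t\le$ & $\tau_t\le$\\
\hline
$\mathcal A_t$ & $3/4$ & $C_0\varepsilon$ & $K\varepsilon$ & $1/8$\\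
$\mathcal B_t$ & $3/4$ & $C_0\varepsilon$ & $\frac32K\varepsilon$ & $1/6$\\
$\mathcal C_t$ & $1/2$ & $2C_0\varepsilon$ & $2K\varepsilon$ & $1/4$
\end{tabular}
\end{center}
The gap between $\mathcal A_t$ and $\mathcal B_t$ leaves room to increase $t$; the gap between $\mathcal B_t$ and $\mathcal C_t$ leaves room to move $G$. On $\mathcal C_t$,
\begin{equation}\label{eq:onC}
2\kappa\le1,\qquad\Lambda\le48C_0\varepsilon+26K\varepsilon+1\le2,\qquad2\eta+2\kappa\Lambda\le4K\varepsilon+8C_0\varepsilon\le5K\varepsilon\le1 .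
\end{equation}

\begin{lemma}\label{lem:nbhd}
If $\operatorname{dist}(G_1,\mathcal B_t)\le2\rho\sqrt D$, then $G_1\in\mathcal C_t$.
\end{lemma}

\begin{proof}
Since $\mathcal B_t$ is closed, there is $G_0\in\mathcal B_t$ with $|G_1-G_0|\le2\rho\sqrt D$. On the segment $G(s)$, $0\le s\le1$, from $G_0$ to $G_1$ we have $s_{\min}\ge(\frac34-2\rho)\sqrt D\ge\frac12\sqrt D$, so the curve $Q(s)$ has length at most $4\rho$ by Lemma \ref{lem:polar}. Let $s^*$ be the largest number with $G(s)\in\mathcal C_t$ for all $s\le s^*$. By Lemma \ref{lem:deriv}(c) and \eqref{eq:onC}, each of $\kappa,\beta,\psi,\eta,\tau$ changes by at most $2\cdot4\rho=\sqrt c/2$ on $[0,s^*]$. This is less than $\sqrt{c/2}\le\varepsilon\le\min(C_0\varepsilon,\frac12K\varepsilon)$ and less than $\frac14-\frac16$. So these five inequalities defining $\mathcal C_t$ are strict at $s^*$, and by continuity $s^*=1$.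
\end{proof}

\begin{lemma}\label{lem:paths}
Let $G'$ be an independent copy of $G$ and $\mathcal P_t=\{G_\theta\in\mathcal C_t\ \text{for all }\theta\in[0,\frac\pi2]\}$. If $\mathbb P(\mathcal B_t)\ge\frac12$, then
\[
\mathbb P(\mathcal P_t^c)\le\omega_n:=(8\sqrt m/\rho+1)\,e^{-\rho^2D/2}+2e^{-Dm/2}.
\]
\end{lemma}

\begin{proof}
Take at most $8\sqrt m/\rho+1$ points $\theta_k\in[0,\frac\pi2]$ such that every $\theta$ is within $\rho/(4\sqrt m)$ of some $\theta_k$. Each $G_{\theta_k}$ is standard Gaussian, so it is within $\rho\sqrt D$ of $\mathcal B_t$ except with probability $e^{-\rho^2D/2}$. From $\mathbb Ee^{|G|^2/4}=2^{Dm/2}$ we get $\mathbb P(|G|>2\sqrt{Dm})\le2^{Dm/2}e^{-Dm}\le e^{-Dm/2}$, and the same for $G'$. Outside these exceptional events, $|G_\theta-G_{\theta_k}|\le|\theta-\theta_k|(|G|+|G'|)\le\rho\sqrt D$ for a suitable $k$, and Lemma \ref{lem:nbhd} applies.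
\end{proof}

\subsection{Averages from symmetry}

\begin{lemma}\label{lem:sym}
For unit $u\in\mathbb R^m$, $P\in S_0$, $P'\in S$,
\[
\mathbb E\big[|\delta_u|^2\,1_{\mathcal C_t}\big]\le(16C_0\varepsilon)^2,\qquad\big|\mathbb E[f_{P,P'}1_{\mathcal C_t}]\big|\le\varepsilon .
\]
\end{lemma}

\begin{proof}
On $\mathcal C_t$, \eqref{eq:dt} gives $|\delta|\le16C_0\varepsilon\sqrt m$.

Let $o\in O(m)$ act by $G\mapsto Go$, $(Go)_i=\sum_jo_{ji}G_j$. This preserves the law of $G$ and sends $\Gamma$ to $o^T\Gamma o$ and $Q$ to $Qo$. The equation $M_tR=2Q$ says that the operator $A\mapsto\sum_i(\langle Q_i,A\rangle R_i+\langle R_i,A\rangle Q_i)+2t\Phi_R(A)$ sends each $Q_j$ to $2Q_j$, and this operator depends only on $\sum_iQ_i\otimes R_i$, which is unchanged under $(Q,R)\mapsto(Qo,Ro)$; the matrix $(\langle R_i,Q_j\rangle)$ is conjugated by $o$ and stays symmetric. So $\delta\mapsto\delta o$. The operators $\Psi,\Phi_\delta$ are unchanged, $B_Q$ is conjugated by $o\otimes I$, and $\kappa,\eta,s_{\min}$ are unchanged, so $\mathcal C_t$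 is invariant. Hence $\mathbb E[|\delta_u|^21_{\mathcal C_t}]$ does not depend on the unit vector $u$, and averaging over the standard basis it equals $\frac1m\mathbb E[|\delta|^21_{\mathcal C_t}]$.

Let $O\in O(n)$ act by $G_i\mapsto OG_iO^T$. This preserves the law of $G$ and $\Gamma$, conjugates every $Q_i$ and $\delta_i$ by $O$, and preserves $\mathcal C_t$. So the symmetric operator $\Xi=\mathbb E[\Phi_\delta1_{\mathcal C_t}]$ on $S$ commutes with conjugation by $O(n)$. Then $\Xi I$ is fixed by $O(n)$, hence a multiple of $I$, so $\Xi$ preserves $S_0=I^\perp$, and each eigenspace of $\Xi|_{S_0}$ is a nonzero invariant subspace $W$ of $S_0$. Such a $W$ is all of $S_0$: it contains a nonzero trace-free diagonal matrix, with two entries $d_i\ne d_j$; subtracting its conjugate by the transposition $(i\,j)$ gives $E_{ii}-E_{jj}\in W$; conjugates of this matrix by permutations span the trace-free diagonal matrices, whose conjugates fill $S_0$. Thus $\Xi|_{S_0}=b\,\mathrm{Id}$ and $|\mathbb E[f_{P,P'}1_{\mathcal C_t}]|=|b\langle P',P\rangle|\le|b|$.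 By \eqref{eq:FAF},
\[
\sum_k\langle F_k,\Phi_\delta F_k\rangle=2\sum_i\Big\langle\sum_kF_kQ_iF_k,\delta_i\Big\rangle=\Big(1-\frac2n\Big)\sum_i\langle Q_i,\delta_i\rangle,
\]
so $D|b|\le\sqrt m\cdot16C_0\varepsilon\sqrt m$ and $|b|\le16C_0\varepsilon^3\le\varepsilon$.
\end{proof}

\subsection{Self-improvement}

\begin{proposition}\label{prop:boot}
There is an absolute $n_0$ such that for all $n\ge n_0$ and $t\in[0,1]$: if $\mathbb P(\mathcal B_t)\ge\frac12$, then $\mathbb P(\mathcal A_t)\ge\frac12$.
\end{proposition}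

\begin{proof}
Let $u$ range over a $\frac12$-net of the unit sphere of $\mathbb R^m$ with at most $5^m$ points, and let $(P,P')$ range over pairs from $\frac14$-nets of the unit spheres of $S_0$ and $S$, with at most $9^{D+N}\le9^{3D}\le e^{7D}$ pairs. Let $F_u=(|\delta_u|^2+\varepsilon^2)^{1/2}$, a smooth substitute for $|\delta_u|$ whose derivative along any curve is at most that of $\delta_u$ in norm. By Lemmas \ref{lem:deriv}, \ref{lem:polar} and \eqref{eq:onC}, on $\mathcal C_t$,
\[
|\nabla F_u|\le\frac2{\sqrt D}\Lambda\le\frac4{\sqrt D},\qquad|\nabla f_{P,P'}|\le\frac2{\sqrt D}\,5K\varepsilon=\frac{10K\varepsilon}{\sqrt D}.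
\]
Let $\mathcal E$ be the event that $\mathcal P_t$ holds, that $F_u(G)\le F_u(G')+15\varepsilon$ for all net points $u$, and that $|f_{P,P'}(G)-f_{P,P'}(G')|\le100K\varepsilon$ for all net pairs. Apply Lemma \ref{lem:MP} with $s=15\varepsilon$ and with $s=100K\varepsilon$. Since $\varepsilon^2D=m$, the exponents are $225m/(8\pi^2)\ge2.8m$ and $200D/\pi^2\ge20D$; as $\log5\le1.7$, Lemma \ref{lem:paths} and a union bound give
\[
\mathbb P(\mathcal E^c)\le5^me^{-2.8m}+2e^{7D-20D}+\omega_n\le\zeta_n:=e^{-m}+2e^{-10D}+\omega_n .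
\]
The number $\zeta_n$ does not depend on $t$ and tends to $0$; take $n_0$ so large that $\sqrt{\zeta_n}\le\sqrt{c/2}\le\varepsilon\le\frac18$. For fixed $G$ let $\mathcal E_G=\{G':(G,G')\in\mathcal E\}\subset\mathcal C_t$, and call $G$ \emph{typical} if $\mathbb P(G'\in\mathcal E_G)\ge1-\sqrt{\zeta_n}$. By Fubini's theorem and Markov's inequality, $G$ is typical with probability at least $1-\sqrt{\zeta_n}$. Fix a typical $G$; it lies in $\mathcal C_t$ because $\mathcal E_G\neq\emptyset$.

\emph{Bound on $\eta_t$.} Fix a net point $u$. By Lemma \ref{lem:sym} and Markov's inequality, $\mathbb P(G'\in\mathcal C_t,\ |\delta_u(G')|>32C_0\varepsilon)\le\frac14$. Since $\mathcal E_G$ has probability at least $\frac78$, there is $G'\in\mathcal E_G$, depending on $u$, with $|\delta_u(G')|\le32C_0\varepsilon$. Then $|\delta_u(G)|\le F_u(G')+15\varepsilon\le(32C_0+16)\varepsilon$. Passing from the net to the sphere, $\eta_t(G)\le(64C_0+32)\varepsilon=K\varepsilon$.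

\emph{Bound on $\tau_t$.} Fix a net pair and write $f=f_{P,P'}$. Integrate $|f(G)-f(G')|\le100K\varepsilon$ over $G'\in\mathcal E_G$, and use $|f|\le\tau\le\frac14$ on $\mathcal C_t\setminus\mathcal E_G$, a set of probability at most $\sqrt{\zeta_n}\le\varepsilon$. With Lemma \ref{lem:sym},
\[
\tfrac78|f(G)|\le\big|\mathbb E[f1_{\mathcal C_t}]\big|+\tfrac14\varepsilon+100K\varepsilon\le(100K+2)\varepsilon .
\]
Passing from the nets to the spheres, $\tau_t(G)\le2\cdot\frac87(100K+2)\varepsilon\le240K\varepsilon<\frac18$.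

So a typical $G$ in the base event \eqref{eq:base} lies in $\mathcal A_t$, and $\mathbb P(\mathcal A_t)\ge0.9-\frac18\ge\frac12$.
\end{proof}

The bound on $\tau$ in $\mathcal C_t$ is a fixed constant, not a multiple of $\varepsilon$, and this suffices: it keeps $\Lambda$ bounded, and $\Lambda$ enters the gradient of $f_{P,P'}$ only through the product $\kappa\Lambda$ with $\kappa=O(\varepsilon)$.

\subsection{Continuation in $t$ and conclusion}

\begin{proof}[Proof of Theorem \ref{thm:quad}]
Let $t_j=j/n^2$ for $0\le j\le n^2$. We show by induction that $\mathbb P(\mathcal B_{t_j})\ge\frac12$. Since $\delta_0=0$, the set $\mathcal B_0$ is the base event, of probability at least $0.9$. Suppose $\mathbb P(\mathcal B_{t_j})\ge\frac12$; then $\mathbb P(\mathcal A_{t_j})\ge\frac12$ by Proposition \ref{prop:boot}. For $G\in\mathcal A_{t_j}$, \eqref{eq:dt} gives $|\delta_{t_{j+1}}-\delta_{t_j}|\le2\sqrt m/n^2\le2/n$. So $\eta$ changes by at most $2/n$, and by Lemma \ref{lem:sandwich} with $\kappa\le\|Q\|=1$, $\tau$ changes by at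 most $4/n$. If $n_0$ is so large that $2/n\le\frac12K\sqrt{c/2}$ and $4/n\le\frac16-\frac18$, then $\mathcal A_{t_j}\subset\mathcal B_{t_{j+1}}$, which completes the induction.

Thus $\mathbb P(\mathcal B_1)\ge\frac12$. By the isoperimetric inequality with $r=2\rho\sqrt D$ and Lemma \ref{lem:nbhd},
\[
\mathbb P(\mathcal C_1)\ge1-e^{-2\rho^2D}\ge1-e^{-c'n^2},\qquad c'=\rho^2 .
\]
On $\mathcal C_1$ we have $\beta<\frac18$ and $4\psi+2\tau\le8C_0\varepsilon+\frac12<1$, and $8m\le8cn^2\le n^2$. By Proposition \ref{prop:crit}, every sum of squares of elements of $U=\operatorname{span}(q_1,\dots,q_m)$ is uniquely representable.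
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBvH}
Bandeira, Boedihardjo and van Handel,
\emph{Matrix concentration inequalities and free probability},
Invent. Math. 234 (2023).

\bibitem{Blo}
Alexander Taveira Blomenhofer,
\emph{Unique powers-of-forms decompositions from simple Gram spectrahedra},
arXiv:2305.06860 (2023).

\bibitem{DS}
Davidson and Szarek,
\emph{Local operator theory, random matrices and Banach spaces},
2001.

\bibitem{Tro}
Tropp,
\emph{An Introduction to Matrix Concentration Inequalities},
2015.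

\end{thebibliography}
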